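\title{Splitting thresholds for Fano schemes of sums of products of linear forms}

\begin{abstract}
Let $X_{r,d}\subset\mathbb P^{rd-1}$ be the hypersurface $\sum_{i=1}^r\prod_{j=1}^d x_{ij}=0$. A linear space on $X_{r,d}$ admits a $\lambda$-splitting if the sum of some $\lambda$ of the $r$ monomials vanishes on it. We prove the Two-Splitting Conjecture from the paper of Ilten and S\"u{\ss}: for $d\ge3$, every $k$-plane on $X_{r,d}$ with $k+1\ge rd/2$ admits a $1$- or a $2$-splitting. This holds over every field and for $r$ of either parity. More generally, over an infinite field, for $d\ge2$ and $1\le m\le r-1$, every $k$-plane on $X_{r,d}$ admits a $\lambda$-splitting with $\lambda\le m$ if and only if $k\ge r+\lfloor r/(m+1)\rfloor(d-2)$. The main tool is a bound on vanishing sums: if $n\ge2$ nonzero products of $d$ linear forms add up to zero and no proper subsum vanishes, then all the forms span a space of dimension at most $d+n-2$.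
\end{abstract}

\section{Introduction}

Let $K$ be a field of any characteristic, let $r\ge1$ and $d\ge2$, and write $[r]=\{1,\dots,r\}$. Arrange the homogeneous coordinates $x_{ij}$ of $\mathbb P^{rd-1}$ in $r$ rows of length $d$, let $M_i=\prod_{j=1}^d x_{ij}$ be the product of row $i$, and put
\[
X_{r,d}=V(M_1+\dots+M_r)\subset\mathbb P^{rd-1}.
\]
The Fano scheme $\mathbf F_k(X_{r,d})$ is the subscheme of the Grassmannian that parametrizes the projective $k$-planes contained in $X_{r,d}$. Only the planes themselves matter here. A \emph{$k$-plane} ($k\ge0$) is $L=\mathbb P(V)$ for a $K$-subspace $V\subset K^{rd}$ of dimension $k+1$, and containment is scheme-theoretic: $L\subset V(F)$ means that $F$ restricts to the zero polynomial on $V$. For $K$ algebraically closed, the usual setting for Fano schemes, this is ordinary containment.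

\begin{definition}\label{def:split}
A $k$-plane $L\subset X_{r,d}$ \emph{admits a $\lambda$-splitting} ($\lambda\ge1$) if $L\subset V\big(\sum_{i\in I}M_i\big)$ for some $I\subset[r]$ with $|I|=\lambda$. The Fano scheme $\mathbf F_k(X_{r,d})$ is \emph{$m$-split} if every $k$-plane of $X_{r,d}$ admits a $\lambda$-splitting for some $\lambda$ with $1\le\lambda\le m$.
\end{definition}

Every plane admits an $r$-splitting, so $\mathbf F_k(X_{r,d})$ is $m$-split for $m\ge r$. A splitting along a proper subset $I$ says that $L$ comes from smaller hypersurfaces of the same kind. The complementary sum $\sum_{i\notin I}M_i$ then vanishes on $V$ as well. If $V'$ and $V''$ are the projections of $V$ to the coordinates in the rows of $I$ and to the remaining coordinates, then $V\subset V'\oplus V''$, and $V'$, $V''$ are zero or define planes of $X_{\lambda,d}$ and $X_{r-\lambda,d}$. The shortest splittings are explicit. A product of linear forms vanishes only if a factor does, so a $1$-splitting means that $L$ lies in a coordinate hyperplane $x_{ij}=0$. If there is no $1$-splitting, a $2$-splitting along $\{a,b\}$ means, by unique factorization, that on $L$ the coordinates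 of row $b$ are scalar multiples of those of row $a$ in some order.

One expects large planes to split. Killing one coordinate in each row gives planes $V(x_{1j_1},\dots,x_{rj_r})$ of dimension $r(d-1)-1$, whereas making $r$ nonzero products cancel should force many linear relations among the coordinates. The question is from which dimension on short splittings are unavoidable. The following conjecture was posed in \cite{IS}.

\begin{quote}
\textbf{Two-Splitting Conjecture.} Let $r\ge2$ be even and $d\ge3$. Then $\mathbf F_k(X_{r,d})$ is two-split if $k\ge\frac r2\,d-1$.
\end{quote}

For example, $\mathbf F_5(X_{4,3})$ is known to be two-split. We prove the conjecture; evenness of $r$ is not needed.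

\begin{theorem}\label{thm:two}
Let $K$ be any field, $r\ge1$, and let $L=\mathbb P(V)\subset X_{r,d}$ be a plane with no $1$-splitting.
\begin{enumerate}
\item[(i)] If $d\ge2$, then $\dim V\le rd/2$.
\item[(ii)] If $d\ge3$ and $\dim V=rd/2$, then $[r]$ is partitioned into pairs $\{a,b\}$ with $L\subset V(M_a+M_b)$.
\end{enumerate}
Consequently, for $d\ge3$ and any $r\ge2$, even or odd, $\mathbf F_k(X_{r,d})$ is two-split whenever $k+1\ge rd/2$.
\end{theorem}

\begin{corollary}\label{cor:boundary}
Let $r$ be even, $d\ge3$ and $k=\frac{rd}2-1$. The $k$-planes of $X_{r,d}$ with no $1$-splitting are exactly the following. Choose a perfect matching of $[r]$; for each matched pair $\{a,b\}$ choose a permutation $\sigma\in S_d$ and $c_1,\dots,c_d\in K^\times$ with $\prod_jc_j=-1$, and impose $x_{bj}=c_jx_{a\sigma(j)}$ for all $j$. For $k\ge rd/2$, every $k$-plane admits a $1$-splitting.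
\end{corollary}

How far is the conjectured bound from the true threshold? An obvious way to make $n$ nonzero products add up to zero, with no shorter subsum vanishing, is to give them a common factor of degree $d-1$ and to let the remaining $n$ linear forms satisfy a single relation. This leaves $(d-1)+(n-1)$ free parameters. Distributing the $r$ rows over $s$ such groups gives a space of dimension $r+s(d-2)$, which is larger the more groups there are. To avoid $\lambda$-splittings with $\lambda\le m$, each group must have more than $m$ rows, so $s\le\lfloor r/(m+1)\rfloor$. One is led to guess that $r+\lfloor r/(m+1)\rfloor(d-2)$ is the largest value of $\dim V=k+1$ for a plane without such splittings. The guess is right.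

\begin{theorem}\label{thm:sharp}
Let $d\ge2$, $r\ge2$, $1\le m\le r-1$, and let $K$ be infinite. Then
\[
\mathbf F_k(X_{r,d})\text{ is $m$-split}\iff k\ \ge\ r+\Big\lfloor\frac r{m+1}\Big\rfloor(d-2).
\]
The implication $\Leftarrow$ holds over every field.
\end{theorem}

For $m=1$ the threshold is $rd/2$ if $r$ is even and $\frac{(r-1)d}2+1$ if $r$ is odd. For $m=2$ and $r\ge3$ it is $t=r+\lfloor r/3\rfloor(d-2)$. If $d\ge3$, then $t\le r(d+1)/3<rd/2$, so $k+1\ge rd/2$ implies $k+1>t$, that is, $k\ge t$; thus Theorem~\ref{thm:sharp} contains the conjecture. For even $r\ge4$ and $d\ge3$ the conjectured bound exceeds $t$ by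
\[
\Big(\frac r2-\Big\lfloor\frac r3\Big\rfloor\Big)(d-2)-1 .
\]
The first factor is an integer that is at least $r/6$, and it equals $1$ for $r=4$ and $r=6$; so the difference vanishes exactly for $(r,d)=(4,3)$ and $(6,3)$. In particular, over an infinite field $\mathbf F_5(X_{4,3})$ is two-split and $\mathbf F_4(X_{4,3})$ is not.

Section~\ref{sec:setup} translates planes into identities among products of linear forms. Section~\ref{sec:blocks} constructs the planes described above. Section~\ref{sec:two} gives a short direct proof of Theorem~\ref{thm:two}. Its argument does not reach the sharp threshold; Section~\ref{sec:key} explains why and proves the bound on vanishing sums that does, and Section~\ref{sec:sharp} finishes the proof of Theorem~\ref{thm:sharp}.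

\section{Planes as identities among products of linear forms}\label{sec:setup}

Let $L=\mathbb P(V)$ be a $k$-plane. Polynomials on $V$ form the ring $\operatorname{Sym}V^*$, a polynomial ring in $k+1$ variables. Let $\ell_{ij}\in V^*$ be the restriction of $x_{ij}$, and put
\[
P_i=\prod_{j=1}^d\ell_{ij},\qquad P_I=\sum_{i\in I}P_i\quad(I\subset[r]).
\]
Since every linear form on $V$ extends to $K^{rd}$, the $\ell_{ij}$ span $V^*$. The plane $L$ lies in $X_{r,d}$ if and only if $P_{[r]}=0$; it admits a $\lambda$-splitting if and only if $P_I=0$ for some $I$ with $|I|=\lambda$; and it has no $1$-splitting if and only if all $\ell_{ij}$ are nonzero. So the task is to bound the dimension of the span of the $\ell_{ij}$, given that $P_{[r]}=0$ and that no short subsum vanishes.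

We use the following facts about $R=K[u_1,\dots,u_N]$. Let $R_1$ be the space of linear forms. For $g$ of degree at most one, $g^{\rm lin}\in R_1$ denotes its linear part, and for a subspace $W\subset R_1$, $K[W]$ denotes the subalgebra generated by $W$.
\begin{enumerate}
\item[(F1)] $R$ is a unique factorization domain, and polynomials of degree one are irreducible. Hence the degree-one factors of a nonzero product of such polynomials are determined up to order and nonzero scalars.
\item[(F2)] Any basis of $R_1$ is again a set of variables for $R$. If $y$ is a basis of $W$ and $(y,z)$ is a basis of $R_1$, then $K[W]=K[y]$ and $R=K[y][z]$.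
\item[(F3)] If $0\ne g\in K[W]$ and $h$ divides $g$ in $R$, then $h\in K[W]$; if $h$ has degree one, then $h^{\rm lin}\in W$. Indeed, the degree in $z$ is additive because $K[y]$ is a domain, and $g$ has degree $0$ in $z$.
\item[(F4)] (Setting $\ell=0$.) Let $\ell=\ell^{\rm lin}+\gamma$ have degree one, and let $\ell^{\rm lin},w_2,\dots,w_N$ be a basis of $R_1$. Substituting $-\gamma$ for $\ell^{\rm lin}$ defines a $K$-algebra map $f\mapsto\bar f$ from $R$ onto $\bar R=K[w_2,\dots,w_N]$ with kernel $(\ell)$. If $g$ has degree at most one, then so does $\bar g$, and $\bar g^{\,\rm lin}=\pi(g^{\rm lin})$, where $\pi\colon R_1\to\bar R_1$ is the projection with kernel $\langle\ell^{\rm lin}\rangle$. For every subspace $W\subset R_1$ we have $\dim W\le\dim\pi(W)+1$.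
\item[(F5)] If $K$ is infinite, a nonzero polynomial is nonzero at some point of $K^N$. Applied to a product, this gives a point at which finitely many given nonzero polynomials are all nonzero.
\end{enumerate}

\section{Planes without short splittings}\label{sec:blocks}

Let $\mathcal B$ be a partition of $[r]$ into $s$ blocks, each with at least two elements. Define $V_{\mathcal B}\subset K^{rd}$ by the equations, for all $B\in\mathcal B$,
\[
\sum_{i\in B}x_{i1}=0,\qquad x_{ij}=x_{i'j}\quad(i,i'\in B,\ 2\le j\le d).
\]
Write $a_i=\ell_{i1}$, and let $b^B_j$ be the common value of the $\ell_{ij}$ for $i\in B$ and $j\ge2$.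

\begin{proposition}\label{prop:blocks}
Let $d\ge2$. Then $\dim V_{\mathcal B}=r+s(d-2)$, and on $V_{\mathcal B}$ we have $P_I=0$ if and only if $I$ is a union of blocks. In particular $\mathbb P(V_{\mathcal B})\subset X_{r,d}$.
\end{proposition}

\begin{proof}
We have $V_{\mathcal B}\cong\bigoplus_B(U_B\oplus K^{d-1})$, where $U_B\subset K^B$ is the hyperplane of vectors with coordinate sum zero, and $K^{d-1}$ has coordinates $b^B_2,\dots,b^B_d$. So the dimension is $\sum_B\big((|B|-1)+(d-1)\big)=r+s(d-2)$. For $I\subset[r]$,
\[
P_I=\sum_{B\in\mathcal B}\Big(\sum_{i\in I\cap B}a_i\Big)\prod_{j=2}^db^B_j .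
\]
View this as a polynomial in the variables $b^B_j$ with coefficients in the ring generated by the $a_i$. Since $d\ge2$, the monomials $\prod_jb^B_j$ are nonconstant and involve disjoint sets of variables, so they are distinct. Hence $P_I=0$ if and only if $\sum_{i\in I\cap B}a_i$ vanishes on $U_B$ for each $B$. A linear form on $K^B$ vanishes on $U_B$ exactly when all its coefficients are equal, which here means $I\cap B=\emptyset$ or $I\cap B=B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, implication $\Rightarrow$]
Let $s=\lfloor r/(m+1)\rfloor$, which is at least $1$ because $m\le r-1$, and let $D=r+s(d-2)$. We show that $\mathbf F_k(X_{r,d})$ is not $m$-split for $0\le k\le D-1$. Since $s(m+1)\le r$, there is a partition $\mathcal B$ of $[r]$ into $s$ blocks of size at least $m+1$. A set $I$ with $1\le|I|\le m$ is not a union of blocks, so $P_I\ne0$ on $V_{\mathcal B}$ by Proposition~\ref{prop:blocks}. This settles $k=D-1$. For smaller $k$ we pass to subspaces, and must make sure that no $P_I$ dies. By (F5) there is $v\in V_{\mathcal B}$ with $P_I(v)\ne0$ for all these $I$, and $v\ne0$ because the $P_I$ are homogeneous of positive degree.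 Let $V'\subset V_{\mathcal B}$ be any subspace of dimension $k+1\le D$ that contains $v$. Then $\mathbb P(V')$ is a $k$-plane of $X_{r,d}$ with no $\lambda$-splitting for $1\le\lambda\le m$.
\end{proof}

\begin{remark}
Over a finite field the implication $\Rightarrow$ can fail. Let $K=\mathbb F_2$, $r\ge3$, $m=2$ and $k=0$, which is below the threshold. A $K$-point either has a zero coordinate, and then a $1$-splitting, or is $[1:\dots:1]$, where $P_1+P_2=2u^d=0$ for the coordinate $u$ on $V$.
\end{remark}

\section{Planes with no $1$-splitting}\label{sec:two}

Two examples show the two mechanisms in the proof of Theorem~\ref{thm:two}. For $r=2$ the identity is $P_1=-P_2$. By (F1) every form occurs, up to a scalar, in both rows, so the $2d$ forms lie on at most $d$ lines and span at most $d$ dimensions: a count suffices. For $r=3$ take the single block, with $b=b_2\cdots b_d$: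
\[
a_1b+a_2b+(-a_1-a_2)b=0 .
\]
Here $a_1$ is proportional to no form outside row $1$, and counting does not apply. But for the same reason, setting $a_1=0$ kills row $1$ and no other row. What remains is the identity $a_2b-a_2b=0$ with two rows, whose forms span $d$ dimensions; restoring $a_1$ costs one more, and we find $d+1\le3d/2$. In general, either every form is repeated in another row, and we count, or some form is not, and we trade a whole row for a single dimension.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
For the induction it is convenient to drop the requirement that the forms span. Let $\ell_{ij}$ ($i\in[r]$, $j\in[d]$) be nonzero linear forms in a polynomial ring $R$ over $K$ with $P_1+\dots+P_r=0$, and let $W$ be their span. We prove that $\dim W\le rd/2$, and that for $d\ge3$ equality forces a partition of $[r]$ into pairs with $P_a+P_b=0$. Parts (i) and (ii) are the case $R=\operatorname{Sym}V^*$, $W=V^*$.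

We use induction on $r$. For $r=1$ there is no such array, since $P_1\ne0$. Let $r\ge2$. Call two positions $(i,j)$ and $(i',j')$ equivalent if $\ell_{ij}$ and $\ell_{i'j'}$ are proportional.

\emph{Case 1: some class is contained in one row.} After renumbering, it is the class of $\ell=\ell_{11}$. Before row $1$ is discarded we need to know that it carries no dimensions of its own; otherwise it could cost $d$ dimensions instead of one. Let $W'$ be the span of the $\ell_{ij}$ with $i\ge2$. Then $0\ne P_1=-\sum_{i\ge2}P_i\in K[W']$, so $\ell_{1j}\in W'$ for all $j$ by (F3), and $W=W'$. Now set $\ell=0$ as in (F4). For $i\ge2$ the form $\ell_{ij}$ is not a multiple of $\ell$, so $\bar\ell_{ij}=\pi(\ell_{ij})\ne0$, and $\sum_{i\ge2}\bar P_i=-\bar P_1=0$. The induction hypothesis applies to these $r-1$ rows, whose forms span $\pi(W')$, and gives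
\[
\dim W\le\dim\pi(W')+1\le\frac{(r-1)d}2+1=\frac{rd}2-\frac{d-2}2 .
\]
This is at most $rd/2$ for $d\ge2$, and less than $rd/2$ for $d\ge3$.

\emph{Case 2: every class meets at least two rows.} Then every class has at least two of the $rd$ positions, so the number $N$ of classes is at most $rd/2$. One form $y_c$ from each class $c$ suffices to span $W$, so $\dim W\le N\le rd/2$.

\emph{Equality.} Let $d\ge3$ and $\dim W=rd/2$. Case 1 is excluded, and in Case 2 we get $\dim W=N=rd/2$. So $y_1,\dots,y_N$ are linearly independent, hence independent variables by (F2), and each class consists of exactly two positions, in two different rows. Thus each $P_i$ is a nonzero scalar times a monomial in the $y_c$, and each $y_c$ divides exactly two of the $P_i$. Fix $a\in[r]$. Since $\sum_iP_i=0$, the monomial of $P_a$ is also the monomial of some $P_b$ with $b\ne a$. It is the monomial of no third row, because a variable dividing it divides only two rows. Comparing the coefficients of this monomial gives $P_a+P_b=0$. Grouping the rows by their monomials therefore partitions $[r]$ into pairs with zero sum.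

\emph{The consequence.} Let $d\ge3$, $r\ge2$, and let $L=\mathbb P(V)\subset X_{r,d}$ be a $k$-plane with $k+1\ge rd/2$ and no $1$-splitting. Then $\dim V=rd/2$ by (i), and any pair from (ii) is a $2$-splitting.
\end{proof}

\begin{remark}
Part (ii) and the conjecture fail for $d=2$, where the bound in Case 1 is not strict. For $r=4$, $d=2$, the single block $\mathcal B=\{[4]\}$ gives, by Proposition~\ref{prop:blocks}, a space of dimension $4=rd/2$ on which no proper subsum vanishes.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:boundary}]
The last sentence is Theorem~\ref{thm:two}(i). Let $V_0$ be one of the listed subspaces. Its equations express the coordinates of each row $b$ through those of the partner row $a$, and the $rd/2$ coordinates $x_{aj}$ remain free. So $\dim V_0=rd/2$, no coordinate vanishes on $V_0$, and $P_b=\big(\prod_jc_j\big)\prod_j\ell_{a\sigma(j)}=-P_a$ for each pair. Hence $\mathbb P(V_0)$ is a $k$-plane of $X_{r,d}$ with no $1$-splitting.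

Conversely, let $L=\mathbb P(V)\subset X_{r,d}$ be a $k$-plane with no $1$-splitting. Theorem~\ref{thm:two}(ii) gives a perfect matching with $P_b=-P_a\ne0$ for matched pairs. By (F1) there are $\sigma\in S_d$ and $c_j\in K^\times$ with $\ell_{bj}=c_j\ell_{a\sigma(j)}$. Multiplying over $j$ gives $-P_a=\big(\prod_jc_j\big)P_a$, so $\prod_jc_j=-1$. Thus $V$ lies in one of the spaces $V_0$, and $V=V_0$ because both have dimension $rd/2$.
\end{proof}

\section{Minimal vanishing sums}\label{sec:key}

Call an identity $P_1+\dots+P_n=0$ \emph{minimal} if $P_I\ne0$ for all nonempty proper subsets $I\subset[n]$. The heuristic in the introduction is correct if a minimal identity among $n$ products of $d$ linear forms involves at most $d+n-2$ dimensions. The count in Case 2 above gives only $nd/2$, so we must rely on setting a form equal to zero. The difficulty is that minimality does not survive this.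

\begin{example}\label{ex:five}
Let $t,v,w,x,y,z$ be variables, and let
\[
P_1=-t(y+w)v,\quad P_2=(x+t)yv,\quad P_3=-xyv,\quad P_4=(z+t)wv,\quad P_5=-zwv .
\]
Then $P_2+P_3=tyv$ and $P_4+P_5=twv$, so the total is zero. The identity is minimal: the monomial $xyv$ forces a vanishing subsum to contain both or neither of $P_2,P_3$, the monomial $zwv$ does the same for $P_4,P_5$, and no proper subsum of $-t(y+w)v$, $tyv$, $twv$ vanishes. The forms span $6=d+n-2$ dimensions. Setting $t=0$ breaks the identity into the two pairs $xyv-xyv=0$ and $zwv-zwv=0$. The bound $d+n-2$ gives $3$ for each pair, hence only $3+3+1=7$ in total: the term $d$ is paid once for each piece.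
\end{example}

The remedy is to pay for $d$ once, at the start, and then to induct on a bound that does not involve the degree. Declare the forms in one row, say $P_n$, to be constants by adjoining them to the ground field. The identity becomes $P_1+\dots+P_{n-1}=c$ with $c=-P_n$ a nonzero constant, and the linear forms become polynomials of degree at most one over the larger field. This dictates the class of polynomials to work with.

\begin{definition}
A nonzero polynomial $f\in R=K[u_1,\dots,u_N]$ is \emph{split} if it is a product of polynomials of degree at most one; nonzero constants are split. Let $A(f)\subset R_1$ be the span of the linear parts of the degree-one factors of $f$, which is well defined by (F1). For a family $(f_i)$ of split polynomials and a set $I$ of indices put $f_I=\sum_{i\in I}f_i$ and $A_I=\sum_{i\in I}A(f_i)$.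
\end{definition}

A split $f$ lies in $K[A(f)]$, and $f\in K$ if and only if $A(f)=0$. For a nonzero product of linear forms, $A(f)$ is the span of these forms. Both of our operations preserve the class and act on $A$ by a projection.

\begin{lemma}\label{lem:ops}
Let $f$ and $f_i$ $(i\in I)$ be split polynomials in $R$.
\begin{enumerate}
\item[(a)] Let $\ell$ have degree one and not divide $f$. In the notation of {\rm(F4)}, $\bar f$ is split and $A(\bar f)=\pi(A(f))$.
\item[(b)] Let $A_0\subset R_1$ be a subspace with basis $y$, let $(y,z)$ be a basis of $R_1$, and put $K'=K(y)$ and $R'=K'[z]\supset R$. Then the $f_i$ are split as elements of $R'$, and the space $A'_I$ formed in $R'$ satisfies $\dim_{K'}A'_I=\dim_K(A_0+A_I)/A_0$.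
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $f=\prod_\nu g_\nu$ with $\deg g_\nu\le1$. Then $\bar f=\prod_\nu\bar g_\nu$ is nonzero because $\ell\nmid f$, and $\bar g_\nu$ has degree at most one and linear part $\pi(g_\nu^{\rm lin})$. These linear parts span both $A(\bar f)$ and $\pi(A(f))$.

(b) A factor $g=\alpha(y)+\beta(z)+\gamma$ of $f_i$, with $\alpha,\beta$ linear and $\gamma\in K$, has degree at most one in $z$, with linear part $\beta(z)$ and constant term $\alpha(y)+\gamma\in K'$. So $f_i$ is split in $R'$, and $A'_I$ is the $K'$-span of $\rho(A_I)$, where $\rho\colon R_1\to\langle z\rangle_K$ is the projection with kernel $A_0$. The rank of a matrix with entries in $K$ does not change over $K'$, so $\dim_{K'}A'_I=\dim_K\rho(A_I)=\dim_K(A_0+A_I)/A_0$.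
\end{proof}

The smallest case that shows the idea is $f_1+f_2=c\in K^\times$ with $f_1,f_2$ split; it is what a minimal identity with three rows turns into. The degrees may be large, as in $u^2-(u-1)(u+1)=1$, but we claim that only one variable can occur: $\dim A_{\{1,2\}}\le1$. If $f_1$ is constant, so is $f_2$. Otherwise let $\ell$ be a degree-one factor of $f_1$ and set $\ell=0$. Then $\bar f_2=c$; as $c\ne0$, the factor $\ell$ does not divide $f_2$, and Lemma~\ref{lem:ops}(a) gives $\pi(A(f_2))=A(c)=0$, that is, $A(f_2)\subset\langle\ell^{\rm lin}\rangle$. The restriction has erased $f_1$, but we recover it from the original identity: $f_1=c-f_2\in K[A(f_2)]$, so $A(f_1)\subset A(f_2)$ by (F3).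

The general proof has the same two halves. Some of the terms that survive the restriction are controlled at the cost of one dimension. All other terms have their sum in the subalgebra generated by the forms already controlled, so they are governed by a relative version of the statement, of which (F3) is the one-term case. We therefore state the result in relative form. Its hypothesis on subsums will not be inherited by all surviving terms, but it will be by a minimal subfamily with sum $c$.

\begin{lemma}\label{lem:key}
Let $K$ be a field, $A_0\subset R_1$ a subspace, and $f_1,\dots,f_n\in R$ $(n\ge1)$ split polynomials. Suppose that $f_{[n]}\in K[A_0]$ and that $f_I\ne0$ for every nonempty $I\subset[n]$, including $I=[n]$. Then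
\[
\dim\,(A_0+A_{[n]})/A_0\le n-1 .
\]
\end{lemma}

\begin{proof}
We use induction on $n$, for all fields $K$, all $N$ and all $A_0$ at once. Fix $n$ and assume the lemma for all smaller families.

\emph{Reduction to $A_0=0$.} Pass to $R'=K'[z]$ as in Lemma~\ref{lem:ops}(b). The $f_i$ are split in $R'$, their sum lies in $K[y]\subset K'$, and the subsums $f_I$ stay nonzero because $R\subset R'$. So the hypotheses hold over $K'$ with the zero subspace in place of $A_0$, and by Lemma~\ref{lem:ops}(b) the conclusion over $K'$ is the conclusion we want. We may thus assume that $A_0=0$ and $f_{[n]}=c\in K^\times$, and we must show $\dim A_{[n]}\le n-1$. If all $f_i$ are constant, which is the case when $n=1$, then $A_{[n]}=0$. Otherwise we may assume $f_1\notin K$.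

\emph{The surviving terms.} Let $\ell$ be a degree-one factor of $f_1$, let $T=\{i:\ell\nmid f_i\}$, so that $1\notin T$, and set $\ell=0$. The terms outside $T$ vanish, so $\sum_{i\in T}\bar f_i=c$. Some subsums of the $\bar f_i$ may now be zero. Among the subsets of $T$ over which the $\bar f_i$ have sum $c$, choose $B$ minimal under inclusion. Then $B\ne\emptyset$ because $c\ne0$. If a nonempty $C\subset B$ had $\sum_{i\in C}\bar f_i=0$, then $B\setminus C$ would be a smaller set with sum $c$; so no such $C$ exists. The $\bar f_i$ with $i\in B$ are split by Lemma~\ref{lem:ops}(a), and $|B|\le n-1$. The induction hypothesis, with the zero subspace, gives $\dim\pi(A_B)\le|B|-1$, and therefore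
\[
\dim A_B\le|B| .
\]

\emph{The other terms.} Let $S=[n]\setminus B$. Then $1\in S$ and $|S|\le n-1$. In the original ring $R$ we have $f_S=c-f_B\in K[A_B]$, and $f_I\ne0$ for all nonempty $I\subset S$ by hypothesis. The induction hypothesis, with the subspace $A_B$, gives $\dim A_{[n]}/A_B=\dim(A_B+A_S)/A_B\le|S|-1$. Altogether $\dim A_{[n]}\le|B|+|S|-1=n-1$.
\end{proof}

\begin{remark}
The bound is attained by $u_1+\dots+u_{n-1}+(1-u_1-\dots-u_{n-1})=1$ with $A_0=0$. The hypothesis on subsums cannot be dropped, either for $I=[n]$ or for proper subsets: with $f=u_1\cdots u_N$ and $A_0=0$, the families $(f,-f)$ and $(f,-f,1)$ have constant sum and $\dim A_{[n]}=N$.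
\end{remark}

\begin{proposition}\label{prop:minimal}
Let $n\ge2$, and let $P_1,\dots,P_n$ be nonzero products of linear forms with $\sum_hP_h=0$ and no nonempty proper subsum zero. Then for every $i$,
\[
\dim A_{[n]}\le\dim A(P_i)+n-2 .
\]
In particular, if all $P_h$ have degree $d$, then all the linear forms together span a space of dimension at most $d+n-2$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:key} to the $n-1\ge1$ polynomials $P_h$, $h\ne i$, with $A_0=A(P_i)$. Their sum is $-P_i\in K[A_0]$, and each of their nonempty subsums is a proper subsum of the original family, hence nonzero. So $\dim A_{[n]}/A(P_i)\le n-2$. If $P_i$ has degree $d$, then $\dim A(P_i)\le d$.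
\end{proof}

The bound $d+n-2$ is attained for every $n\ge2$, by Proposition~\ref{prop:blocks} with $r=n$ and a single block. Example~\ref{ex:five} shows that other configurations can attain it too.

\section{The sharp threshold}\label{sec:sharp}

It remains to cut the identity $P_{[r]}=0$ of a plane into minimal identities and to add up the bounds.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, implication $\Leftarrow$]
Let $K$ be any field, and let $L=\mathbb P(V)\subset X_{r,d}$ be a $k$-plane with no $\lambda$-splitting for $1\le\lambda\le m$. In particular all $P_i$ are nonzero. Among the partitions of $[r]$ into nonempty sets $B$ with $P_B=0$, of which $\{[r]\}$ is one, choose a partition $B_1,\dots,B_s$ with $s$ maximal. If a nonempty proper subset $C\subset B_h$ had $P_C=0$, then also $P_{B_h\setminus C}=0$, and replacing $B_h$ by these two sets would increase $s$. So each identity $P_{B_h}=0$ is minimal. Each $B_h$ gives a $|B_h|$-splitting, so $|B_h|\ge m+1\ge2$ and $s\le\lfloor r/(m+1)\rfloor$. The $\ell_{ij}$ span $V^*$, so $V^*=A_{B_1}+\dots+A_{B_s}$, and Proposition~\ref{prop:minimal} gives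
\begin{equation}\label{eq:count}
k+1=\dim V\le\sum_{h=1}^s\big(d+|B_h|-2\big)=r+s(d-2)\le r+\Big\lfloor\frac r{m+1}\Big\rfloor(d-2),
\end{equation}
where the last step uses $d\ge2$. Hence no such plane exists if $k\ge r+\lfloor r/(m+1)\rfloor(d-2)$, and then $\mathbf F_k(X_{r,d})$ is $m$-split.
\end{proof}

Together with Section~\ref{sec:blocks}, this proves Theorem~\ref{thm:sharp}.

\begin{remark}
With $m=1$, inequality \eqref{eq:count} yields both parts of Theorem~\ref{thm:two} a second time: $s\le r/2$ gives $\dim V\le r+\frac r2(d-2)=rd/2$, and for $d\ge3$ equality forces $s=r/2$, so that all the sets $B_h$ are pairs.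
\end{remark}

\begin{remark}
For $\lfloor r/2\rfloor\le m\le r-1$ we have $\lfloor r/(m+1)\rfloor=1$, so the threshold is $r+d-2$ throughout this range. This reflects a symmetry of Definition~\ref{def:split}: a splitting along a nonempty proper subset $I$ gives one along its complement, and one of the two sets has at most $\lfloor r/2\rfloor$ elements.
\end{remark}

\begin{remark}
For $d=2$ the threshold is $r$, for every $m\le r-1$. In this case $X_{r,2}$ is the quadric $q=\sum_ix_{i1}x_{i2}=0$. The bilinear form $q(v+w)-q(v)-q(w)$ is nondegenerate on $K^{2r}$ and vanishes on every $V$ with $\mathbb P(V)\subset X_{r,2}$, so $\dim V\le r$ and there are no $k$-planes with $k\ge r$. Thus for $d=2$, $m\le r-1$ and $K$ infinite, $\mathbf F_k(X_{r,2})$ is $m$-split only when there is no $k$-plane at all.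
\end{remark}

\begin{thebibliography}{1}
\bibitem{IS} Nathan Ilten and Hendrik S\"u{\ss}, \emph{Fano Schemes for Generic Sums of Products of Linear Forms}, arXiv:1610.06770 (2016).
\end{thebibliography}
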